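# Posets with the same cover graph

## Orienting a square, a pentagon, and $K_{2,m}$

Take four elements $v_1,v_2,v_3,v_4$ and suppose somebody tells us only this about a partial order on them: the pairs in which one element covers the other are $v_1v_2,\ v_2v_3,\ v_3v_4,\ v_4v_1$. What can the order be?

Recall that $y$ *covers* $x$ if $x<y$ and no element lies strictly between them. The *cover graph* of a finite poset joins two elements when one covers the other; it is the Hasse diagram with "up" and "down" forgotten. To recover the order we must decide, for each edge, which end is the upper one. Walk once around the square and write $+$ for a step up and $-$ for a step down. There are $16$ sign patterns.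

* Four equal signs would give $v_1<v_2<v_3<v_4<v_1$ or its reverse, which is impossible. This removes $2$ patterns.
* Three equal signs and one different, for instance $v_1<v_2<v_3<v_4$ together with $v_1<v_4$, is impossible too: $v_4$ does not cover $v_1$, because $v_2$ lies between. This removes $8$ patterns.
* Two signs of each kind: if the two $+$ steps are consecutive we get a diamond, and if they alternate we get two minimal elements below two maximal ones. In both cases the cover graph is the square. This leaves $4+2=6$ patterns.

So exactly $6$ posets have this square as their cover graph. The same argument works for a cycle with $m\ge3$ vertices: the forbidden patterns are those with all signs equal ($2$ of them) and those with exactly one deviating sign ($2m$ of them). Hence the count is $2^m-2-2m$. For the triangle this is $0$, and therefore any graph containing a triangle has count $0$. For the square it is $6$, and for the pentagon it is $20$.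

For a tree on $n$ vertices nothing is forbidden, and the count is $2^{n-1}$. On four vertices the tree beats the square, $8$ against $6$. On five vertices the pentagon beats the tree, $20$ against $16$. So cycles can help, and we can ask how large the count can become.

A graph with $m$ edges has at most $2^m$ orientations, so a large count needs many edges. Many edges are not enough. Take $K_{2,m}$ with $m\ge2$, with parts $\{u,v\}$ and $\{w_1,\dots,w_m\}$. Its only cycles are the squares $u\,w_i\,v\,w_j$, so the only condition is that each of these has two signs of each kind. Each $w_i$ is either above both $u$ and $v$, or below both, or "through" in one of two directions ($u<w_i<v$ or $v<w_i<u$). Going around $u\,w_i\,v\,w_j$, a vertex that is above both or below both contributes one $+$ and one $-$, and a through vertex contributes two equal signs. So either no $w_i$ is a through vertex, which gives $2^m$ orders, or all are, and then all in the same direction, which gives $2$ orders. The count is $2^m+2\le 2^{m+1}$, no better than a tree on the same $m+2$ vertices. Squares use up the freedom that the edges provide.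

For a graph $G$ on $[n]=\{1,\dots,n\}$ let $N(G)$ be the number of partial orders on $[n]$ whose cover graph is $G$, and let
$$f(n)=\max_G N(G)$$
over all graphs $G$ on $[n]$. How fast does $\log f(n)$ grow, up to a constant factor? This is asked in Liviu Ilinca and Jeff Kahn, "On the Number of 2-SAT Functions", arXiv:1005.2863 (2010). A construction of Graham Brightwell gives a constant $c>0$ with $f(n)\ge(c\log n/\log\log n)^n$ for all sufficiently large $n$, so $\log f(n)$ is at least of order $n\log\log n$. Trees give only order $n$.

## Good orientations and the three theorems

All logarithms are natural, and $[m]=\{1,\dots,m\}$. The *girth* of a graph is the length of its shortest cycle; the girth of a forest is $\infty$. In what follows $g$ is an integer.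

**Theorem A.** For all $n\ge4$,
$$\tfrac1{1536}\,n\log n\le\log f(n)\le\log n!\le n\log n.$$

So $\log f(n)=\Theta(n\log n)$.

**Theorem B.**
$$\frac16\le\liminf_{n\to\infty}\frac{\log f(n)}{n\log n}\le\limsup_{n\to\infty}\frac{\log f(n)}{n\log n}\le\frac12 .$$
More precisely, $f(n)\le(\sqrt n+\tfrac32)^n$.

**Theorem C.** Let $F(n,g)$ be the maximum of $N(G)$ over $n$-vertex graphs of girth at least $g$. There are absolute constants $c,C>0$ such that for all $n\ge2$ and $g\ge3$,
$$c\,n\Bigl(1+\frac{\log n}{g}\Bigr)\le\log F(n,g)\le C\,n\Bigl(1+\frac{\log n}{g}\Bigr).$$

The case $g=3$ of Theorem C is the original question. For $g\approx\log n/\log\log n$ the value is $\Theta(n\log\log n)$, the order of Brightwell's bound. The exact limiting constant in Theorem B is not determined here.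

The square example contains the right reformulation.

**Definition.** In an orientation of a graph, a *bypass* is an edge $x\to y$ together with a directed path of length at least $2$ from $x$ to $y$. An orientation is *good* if it has no directed cycle (is *acyclic*) and has no bypass.

For the triangle, each of the $8$ orientations is a directed cycle or contains a bypass, so none is good.

**Lemma 1.** $N(G)$ is the number of good orientations of $G$.

*Proof.* Given a poset with cover graph $G$, orient each edge upwards. The result is acyclic. A bypass of $x\to y$ has an inner vertex, which would lie strictly between $x$ and $y$, while $y$ covers $x$; so there is no bypass. In a finite poset, $x<y$ holds exactly when one can climb from $x$ to $y$ by covers, so the poset is the reachability order of its orientation, and distinct posets give distinct orientations.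

Conversely, take a good orientation and let $x\le y$ mean that $y$ can be reached from $x$ along directed edges. By acyclicity this is a partial order. We check that its covers are exactly the oriented edges. If $y$ covers $x$, then a directed path from $x$ to $y$ has no inner vertex (it would lie strictly between), so it is a single edge. Now let $x\to y$ be an edge and suppose $x<z<y$. Concatenating directed paths from $x$ to $z$ and from $z$ to $y$ gives a directed walk of length at least $2$ from $x$ to $y$. A repeated vertex would produce a directed cycle, so the walk is a path, hence a bypass, a contradiction. So the cover graph is $G$, and its upward orientation is the one we started with. $\square$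

Two consequences will be used. Every orientation of a forest is good. And $N$ is multiplicative over disjoint unions, since an orientation of a disjoint union is good exactly when it is good on each part. In particular adding isolated vertices does not change $N$, so $f$ is nondecreasing.

## Cuts on lines in the plane, and a slope that is an average

To reach order $n\log n$ we want a positive proportion of the vertices to carry a choice, each with a number of options that is a power of $n$, all choices independent. A vertex with $a$ neighbors has $2^a$ local orientations, but we only need about $a$ of them. Suppose the neighbors of $\ell$ are ranked $1,\dots,a$. Choose a *cut* $t\in\{0,1,\dots,a\}$, let the neighbors of rank at most $t$ point into $\ell$, and let $\ell$ point to the others. This gives $a+1$ options. A directed path passing through $\ell$ then goes from a lower rank to a higher one.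

It is natural to let $\ell$ range over lines of a plane and to rank the points on a line by their $x$-coordinate. Take points $(x,y)\in[a]\times\mathbb Z_{N_1}$ and lines $(s,b)\in[q]\times\mathbb Z_{N_1}$, with the point on the line when $y=b+sx$. Choose a cut for every line independently. Along a directed path the $x$-coordinate of the points increases, so there is no directed cycle. If there were never a bypass either, then with $a=q$ and $N_1=a^2$ we would have $(a+1)^{a^3}$ good orientations on $2a^3$ vertices, which has the order we want.

Bypasses do occur, once $a,q\ge3$. Consider three points and three lines: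
$$p_0=(1,0),\quad p_1=(2,1),\quad p_2=(3,4);$$
$\ell_1$ of slope $s=1$ with $b=-1$ through $p_0,p_1$; $\ell_2$ of slope $3$ with $b=-5$ through $p_1,p_2$; and $\ell$ of slope $2$ with $b=-2$ through $p_0,p_2$. With cuts $t(\ell_1)=1$, $t(\ell_2)=2$, $t(\ell)=3$ we get
$$p_0\to\ell_1\to p_1\to\ell_2\to p_2\to\ell\qquad\text{and}\qquad p_0\to\ell ,$$
a bypass.

What went wrong is that a chain of segments with slopes $s_i$ over steps $\Delta_i>0$ can close up against a chord of slope $s$ whenever $s$ is the weighted average of the $s_i$. One linear equation cannot prevent this. But suppose we could also force $s^2$ to be the average of the $s_i^2$, with the same weights. Then the slopes, viewed as a random variable with these weights, have variance zero, and all $s_i$ equal $s$. A second height coordinate that changes with slope $s^2$ supplies exactly this equation. In the example, starting at height $z=0$, the chain reaches $1+9=10$, while the chord reaches $2\cdot4=8$. The chain no longer closes.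

## The point–line graph $G(a,q,H,\gamma)$

**Definition.** Let $a,q\ge1$ be integers, $N_1=qa$, $N_2=q^2a$. Let $H$ be a finite group and $\gamma:[a]\times[q]\to H$ any map. The graph $G(a,q,H,\gamma)$ is bipartite, with classes

* points: $P=[a]\times\mathbb Z_{N_1}\times\mathbb Z_{N_2}\times H$,
* lines: $L=[q]\times\mathbb Z_{N_1}\times\mathbb Z_{N_2}\times H$,

where $(x,y,z,h)\in P$ and $(s,b,c,h')\in L$ are adjacent ("the point is on the line") if and only if
$$y=b+sx,\qquad z=c+s^2x,\qquad h'=h\,\gamma(x,s).$$
We write $x(p)$ for the first coordinate of a point $p$ and $s(\ell)$ for the first coordinate of a line $\ell$.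

On a first pass take $H$ trivial and forget the last condition; Theorems A and B need nothing more. The group coordinate is present because the proof below never looks at it, and it will later be used to destroy short cycles.

Two facts are immediate, because in each of the three equations any one of the two unknown entries determines the other:

(F1) Each line has exactly one point with each value $x\in[a]$.

(F2) Each point is on exactly one line with each value $s\in[q]$.

For instance, let $a=2$, $q=1$ and $H$ trivial. Then $N_1=N_2=2$, and there are $8$ points and $4$ lines. Each line has two points and each point is on one line, so the graph consists of four disjoint paths with two edges.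

**Lemma 2.** Let $k\ge1$. Suppose $p_0,\dots,p_k$ are points with $x(p_0)<\dots<x(p_k)$, that $p_{i-1},p_i$ are both on $\ell_i$ for $i=1,\dots,k$, and that $p_0,p_k$ are both on a line $\ell$. Then $\ell_1=\ell$.

*Proof.* Put $s_i=s(\ell_i)$, $s=s(\ell)$ and $\Delta_i=x(p_i)-x(p_{i-1})>0$. Since all $x(p_i)$ lie in $[a]$, we have $\sum_i\Delta_i\le a-1$.

**Step 1: two congruences.** We compare the change of $y$ and of $z$ along the chain with the change along $\ell$. From $p_{i-1}$ to $p_i$ along $\ell_i$, the coordinate $y$ changes by $s_i\Delta_i$ and $z$ by $s_i^2\Delta_i$. From $p_0$ to $p_k$ along $\ell$, they change by $s\sum_i\Delta_i$ and $s^2\sum_i\Delta_i$. Hence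
$$\sum_i(s_i-s)\Delta_i\equiv0\pmod{N_1},\qquad \sum_i(s_i^2-s^2)\Delta_i\equiv0\pmod{N_2}.$$

**Step 2: from congruences to equations.** This is what the sizes of $N_1,N_2$ are for. As $s_i,s\in[q]$, the two integers above have absolute value at most $(q-1)(a-1)<qa=N_1$ and $(q^2-1)(a-1)<q^2a=N_2$. A multiple of $N_j$ of absolute value less than $N_j$ is $0$, so both sums are $0$ as integers.

**Step 3: zero variance.** We use $(s_i-s)^2=(s_i^2-s^2)-2s(s_i-s)$ to obtain
$$\sum_i(s_i-s)^2\Delta_i=\sum_i(s_i^2-s^2)\Delta_i-2s\sum_i(s_i-s)\Delta_i=0 .$$
All $\Delta_i$ are positive, so $s_i=s$ for every $i$.

**Step 4: the lines coincide.** The lines $\ell_1$ and $\ell$ both contain $p_0$ and have the same first coordinate, so $\ell_1=\ell$ by (F2). $\square$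

**Proposition 3.** $N(G(a,q,H,\gamma))\ge(a+1)^{|L|}$.

*Proof.* **Step 1: the orientations.** For every line $\ell$ choose, independently, a cut $t(\ell)\in\{0,1,\dots,a\}$. For each point $p$ on $\ell$ orient
$$p\to\ell\ \text{ if } x(p)\le t(\ell),\qquad \ell\to p\ \text{ if } x(p)>t(\ell).$$
By (F1), exactly $t(\ell)$ edges point into $\ell$, so the orientation determines all the cuts, and the $(a+1)^{|L|}$ choices give distinct orientations. By Lemma 1 it remains to show that each of them is good.

**Step 2: monotonicity.** If $p\to\ell\to p'$, then $x(p)\le t(\ell)<x(p')$. So $x$ strictly increases along the points of any directed path.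

**Step 3: no directed cycle.** A directed cycle alternates between points and lines, and by the inequality in Step 2 the value $x$ would strictly increase all the way around and return to where it started. This is impossible.

**Step 4: no bypass.** A bypass, together with its edge, is a cycle in a bipartite graph, so the directed path in it has odd length $2k+1$, and $k\ge1$ because the length is at least $2$. According to whether the bypassed edge is $p_0\to\ell$ or $\ell\to p_k$, the path has one of the forms
$$p_0\to\ell_1\to p_1\to\dots\to\ell_k\to p_k\to\ell\quad\text{with } p_0 \text{ on } \ell,$$
$$\ell\to p_0\to\ell_1\to p_1\to\dots\to\ell_k\to p_k\quad\text{with } p_k \text{ on } \ell .$$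
In both cases $p_0$ and $p_k$ are on $\ell$, the points $p_{i-1},p_i$ are on $\ell_i$, and $x(p_0)<\dots<x(p_k)$ by Step 2. Lemma 2 gives $\ell_1=\ell$. But $\ell_1$ and $\ell$ are two different vertices of a path, a contradiction. $\square$

In the example $a=2$, $q=1$ the proposition promises $3^4=81$, while four paths with two edges each have $4^4=256$ good orientations. For small parameters the bound is weak; its strength is that $a$ may grow like a power of the number of vertices.

## Order $n\log n$: the proof of Theorem A

*Upper bound.* For each poset on $[n]$ with cover graph $G$ choose a linear extension. Given $G$, the linear extension tells us which end of each edge is the upper one, hence determines the orientation and so the poset. Thus $N(G)\le n!\le n^n$, and $\log f(n)\le\log n!\le n\log n$.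

*Lower bound.* Let $n\ge4$, let $H$ be trivial, and let $q=a=\lfloor(n/2)^{1/6}\rfloor\ge1$. Then $N_1=a^2$, $N_2=a^3$ and
$$|P|=|L|=a\cdot a^2\cdot a^3=a^6,\qquad |P|+|L|=2a^6\le n.$$
Since $f$ is nondecreasing, Proposition 3 gives $f(n)\ge(a+1)^{a^6}$. Now $a+1>(n/2)^{1/6}$, and $a\ge(a+1)/2$ because $a\ge1$, so
$$a^6\ge\frac{(a+1)^6}{64}\ge\frac1{64}\cdot\frac n2=\frac n{128}.$$
For $n\ge4$ we have $n/2\ge\sqrt n$, so $\log(n/2)\ge\frac12\log n$. Therefore
$$\log f(n)\ge a^6\log(a+1)\ge\frac n{128}\cdot\frac16\log\frac n2\ge\frac n{128}\cdot\frac1{12}\log n=\frac{n\log n}{1536}.\qquad\square$$

## Acyclic orientations are at most as many as forests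

The upper bounds in Theorems B and C rest on a count of acyclic orientations in terms of the average degree.

**Definition.** A family $\mathcal F$ of subsets of a finite set $E$ *shatters* $S\subseteq E$ if every subset of $S$ has the form $S\cap X$ with $X\in\mathcal F$.

For example, let $E$ be the edge set of a triangle and fix a reference orientation. Encode an orientation by the set of edges on which it differs from the reference. The $6$ acyclic orientations form a family $\mathcal F$. It shatters every set of at most two edges, since any orientation of two edges extends to an acyclic one. It does not shatter the whole triangle, since that would need all $8$ orientations. So it shatters $1+3+3=7$ sets, and $7\ge6=|\mathcal F|$. The inequality is general; it is Pajor's form of the Sauer–Shelah lemma.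

**Lemma 4.** A finite family $\mathcal F$ of subsets of a finite set shatters at least $|\mathcal F|$ sets.

*Proof.* We use induction on $|\mathcal F|$. The empty family shatters at least $0$ sets, and a family with one member shatters $\emptyset$. Let $|\mathcal F|\ge2$ and choose an element $e$ lying in some but not all members. Let $\mathcal F_0$ and $\mathcal F_1$ be the subfamilies of members not containing, respectively containing, $e$; both are nonempty and smaller than $\mathcal F$. Let $\mathcal S_0,\mathcal S_1$ be the collections of sets they shatter. No set in $\mathcal S_0\cup\mathcal S_1$ contains $e$, because within $\mathcal F_0$, and within $\mathcal F_1$, the behavior at $e$ is constant. Every set in $\mathcal S_0\cup\mathcal S_1$ is shattered by $\mathcal F$. If $S\in\mathcal S_0\cap\mathcal S_1$, then $S\cup\{e\}$ is shattered by $\mathcal F$ as well, and these sets are new since they contain $e$. So $\mathcal F$ shatters at least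
$$|\mathcal S_0\cup\mathcal S_1|+|\mathcal S_0\cap\mathcal S_1|=|\mathcal S_0|+|\mathcal S_1|\ge|\mathcal F_0|+|\mathcal F_1|=|\mathcal F|$$
sets. $\square$

**Lemma 5.** A graph $G$ on $n\ge1$ vertices with average degree $d$ has at most $\prod_v(d(v)+1)\le(d+1)^n$ acyclic orientations, where $d(v)$ is the degree of $v$.

*Proof.* **Step 1: from orientations to forests.** Fix a reference orientation and encode each orientation by the set of edges on which it differs from the reference. Let $\mathcal F$ be the family encoding the acyclic orientations. Suppose $\mathcal F$ shatters an edge set $S$ that contains a cycle. Then every orientation of $S$ is the restriction of an acyclic orientation, including one that orients this cycle cyclically, which is impossible. So every shattered set is the edge set of a forest. By Lemma 4, the number of acyclic orientations is at most the number of edge sets of forests in $G$.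

**Step 2: counting forests.** Number the vertices. Regard an edge set of a forest as a spanning forest (with isolated vertices allowed) and root each of its trees at the smallest vertex. Map every non-root to its parent and every root to itself. The forest is recovered from this map, since its edges are the pairs $\{v,\text{parent of }v\}$. At $v$ there are at most $d(v)+1$ possible values: a neighbor of $v$, or $v$ itself. So there are at most $\prod_v(d(v)+1)$ forests.

**Step 3: averaging.** By the inequality between arithmetic and geometric means, the product of the $n$ numbers $d(v)+1$ is at most the $n$-th power of their mean $d+1$. $\square$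

## Squares determine edges: the constants $\frac12$ and $\frac16$

By Lemma 1, good orientations are acyclic, so Lemma 5 gives $N(G)\le(d+1)^n$ at once. For sparse graphs this is useful. For dense ones it is not: $K_{m,m}$ with $n=2m$ has $d=n/2$, and the bound $(n/2+1)^n$ has logarithm $\sim n\log n$, no better asymptotically than the bound $n\log n$ in Theorem A. But Lemma 5 only uses that the orientation is acyclic, and dense graphs have squares, on which good orientations are much more restricted. So we discard edges that the squares determine, and apply Lemma 5 to what is left. The remaining graph has no square, and such graphs are sparse by the classical bound of Kővári–Sós–Turán and Reiman.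

**Lemma 6.** A graph on $n\ge1$ vertices without a $4$-cycle has at most $\frac n4\bigl(1+\sqrt{4n-3}\bigr)$ edges.

*Proof.* Count pairs consisting of a vertex $v$ and two of its neighbors. Two vertices have at most one common neighbor, so $\sum_v\binom{d(v)}2\le\binom n2$. By convexity of $t\mapsto t(t-1)$, the left side is at least $\frac n2d(d-1)$, with $d$ the average degree. Hence $d(d-1)\le n-1$, that is, $d\le\frac12\bigl(1+\sqrt{4n-3}\bigr)$. The number of edges is $nd/2$. $\square$

*Proof of the upper bound in Theorem B.* **Step 1: a square-free skeleton.** Let $G$ have $n$ vertices and let $G'\subseteq G$ be a spanning subgraph that is edge-maximal subject to containing no $4$-cycle. If $e$ is an edge of $G$ outside $G'$, then by maximality $G'+e$ contains a $4$-cycle, so $e$ lies on a $4$-cycle whose other three edges are in $G'$.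

**Step 2: the skeleton determines the orientation.** In a good orientation, going around a $4$-cycle we meet exactly two edges in each direction: a $4$–$0$ split is a directed cycle, and in a $3$–$1$ split the single edge is bypassed by the other three. So if the directions of three edges of a $4$-cycle are known, that of the fourth is determined. By Step 1, two good orientations of $G$ that agree on $G'$ agree everywhere. The restriction of a good orientation to $G'$ is acyclic. Hence $N(G)$ is at most the number of acyclic orientations of $G'$.

**Step 3: counting.** By Lemma 6 the average degree of $G'$ is at most $\frac12+\frac12\sqrt{4n-3}\le\frac12+\sqrt n$. Lemma 5 gives $N(G)\le(\sqrt n+\frac32)^n$. Taking logarithms and using $\log(1+u)\le u$,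
$$\log f(n)\le\tfrac12n\log n+n\log\Bigl(1+\frac3{2\sqrt n}\Bigr)\le\tfrac12n\log n+\tfrac32\sqrt n ,$$
so the limsup is at most $\frac12$. $\square$

*Proof of the lower bound in Theorem B.* In Proposition 3 only the lines carry choices, and with $q=a$ only half of the vertices are lines. We make the lines the vast majority. Fix an integer $r\ge1$, let $H$ be trivial and $q=ra$. Then $N_1N_2=q^3a^2$, so
$$|P|=a\cdot q^3a^2=r^3a^6,\qquad |L|=q\cdot q^3a^2=r^4a^6,$$
for a total of $n_0=r^3(r+1)a^6$ vertices, of which a fraction $\frac r{r+1}$ are lines. Given $n$, let $a$ be the largest integer with $n_0\le n$ (for $n\ge r^3(r+1)$ this is at least $1$). Since $r$ is fixed, $a\to\infty$ as $n\to\infty$. From $r^3(r+1)a^6\le n<r^3(r+1)(a+1)^6$ we see that $n_0/n\to1$ and $\log(a+1)\sim\frac16\log n$. As $f$ is nondecreasing,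
$$\log f(n)\ge\log f(n_0)\ge\frac r{r+1}\,n_0\log(a+1)\sim\frac r{r+1}\cdot\frac16\,n\log n .$$
So the liminf is at least $\frac r{r+1}\cdot\frac16$ for every $r$. Let $r\to\infty$. $\square$

## Girth at least $g$: counting walks for the upper bound

We turn to Theorem C. A graph of large girth is sparse, so Lemma 5 applies directly.

*Proof of the upper bound in Theorem C.* Let $G$ have $n\ge 2$ vertices, girth at least $g\ge3$ and average degree $d$. Put $k=\lfloor(g-1)/2\rfloor\ge1$. Then $2k<g$, and $k\ge\frac{g-2}2\ge\frac g6$, the last inequality because $g\ge3$.

**Step 1: $d\le2+2n^{1/k}$.** This is clear if $d=0$. If $d>0$, delete vertices one at a time as long as some vertex has current degree less than $d/2$. If this deleted all vertices, fewer than $n\cdot\frac d2=e(G)$ edges would have been removed in total, a contradiction. So we are left with a subgraph $G_1$ of minimum degree $\delta\ge d/2$. If $\delta\le1$, then $d\le2$. Suppose $\delta\ge2$ and fix a vertex $v$ of $G_1$. A *non-backtracking* walk is one that never traverses an edge and then immediately the same edge back. There are at least $\delta(\delta-1)^{k-1}$ such walks of length $k$ in $G_1$ from $v$.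

Distinct ones have distinct ends. Indeed, suppose two of them have the same end. The edges of both form a connected subgraph with at most $2k<g$ edges. It has no cycle, so it is a tree. In a tree a non-backtracking walk is the unique path between its ends, so the two walks are equal.

Hence $n\ge\delta(\delta-1)^{k-1}\ge(\delta-1)^k$, so $\delta\le1+n^{1/k}$ and $d\le2\delta\le2+2n^{1/k}$.

**Step 2: conclusion.** By Lemmas 1 and 5, and $3\le3n^{1/k}$,
$$\log N(G)\le n\log\bigl(3+2n^{1/k}\bigr)\le n\Bigl(\log5+\frac{\log n}k\Bigr)\le n\Bigl(\log5+\frac{6\log n}g\Bigr).$$
So $C=6$ will do. $\square$

## Commuting shifts and a closed walk of length twelve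

For the lower bound we want graphs like those of Theorem A, but with girth at least $g$. With trivial $H$ the graph $G(a,q,H,\gamma)$ does not provide them: as soon as $a\ge2$ and $q\ge3$, its girth is at most $12$, no matter how large $a$ and $q$ are.

To see this, start at a point with $x=1$ and move alternately to $x=2$ and back to $x=1$, along lines of slopes $1,2,3,1,2,3$ in this order. The $y$-coordinate changes in total by $1-2+3-1+2-3=0$, and the $z$-coordinate by $1-4+9-1+4-9=0$. So the walk is closed, and it has length $12$ (six lines, two edges each). It does not backtrack: consecutive points have different $x$, and consecutive lines have different slopes. A forest contains no closed non-backtracking walk of positive length, so the at most $12$ edges used contain a cycle.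

The cause is that the shifts are added in an abelian group, where the order of the steps does not matter. The group coordinate $h$ can remember the order if $H$ is noncommutative, and Proposition 3 holds for every $H$ and $\gamma$. So we want group elements $\gamma(x,s)$ such that the products arising from short cycles are never the identity. We take matrices over $\mathbb Z$ for which no such product is ever the identity, and reduce modulo a prime so large that products of fewer than $g$ factors cannot become the identity by reduction.

## Matrices $U_j$ with no short relations

Let
$$A=\begin{pmatrix}1&2\\0&1\end{pmatrix},\qquad B=\begin{pmatrix}1&0\\2&1\end{pmatrix},\qquad U_j=A^jBA^{-j}\quad(j\ge1).$$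
Since $A^j=\begin{pmatrix}1&2j\\0&1\end{pmatrix}$, multiplying out gives
$$U_j=\begin{pmatrix}1+4j&-8j^2\\2&1-4j\end{pmatrix},\qquad U_j^{-1}=\begin{pmatrix}1-4j&8j^2\\-2&1+4j\end{pmatrix}.$$
All entries are at most $8j^2$ in absolute value, because $2\le8j^2$ and $1+4j\le8j^2$ for $j\ge1$.

Sanov's theorem says that $A$ and $B$ freely generate a free subgroup of $SL_2(\mathbb Z)$. The following lemma is the consequence that we need; its proof is direct.

**Lemma 7.** If $m\ge1$, $\varepsilon_i=\pm1$, $j_i\ge1$ and consecutive indices satisfy $j_i\ne j_{i+1}$, then
$$U_{j_1}^{\varepsilon_1}U_{j_2}^{\varepsilon_2}\cdots U_{j_m}^{\varepsilon_m}\ne I. \tag{1}$$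

*Proof.* Since $U_j^{\varepsilon}=A^jB^{\varepsilon}A^{-j}$, the product equals
$$A^{j_1}B^{\varepsilon_1}A^{j_2-j_1}B^{\varepsilon_2}\cdots A^{j_m-j_{m-1}}B^{\varepsilon_m}A^{-j_m},$$
and every exponent in it is nonzero. Consider the following disjoint nonempty sets of vectors in $\mathbb R^2$:
$$X=\{(u,v)^T:|u|>|v|\},\qquad Y=\{(u,v)^T:|u|<|v|\}.$$
Let $e\ne0$ be an integer. Then $A^e$ maps $(u,v)^T$ to $(u+2ev,v)^T$, and if $|u|<|v|$ then $|u+2ev|\ge2|v|-|u|>|v|$. So $A^e$ maps $Y$ into $X$. Symmetrically, $B^e$ maps $X$ into $Y$. Apply the product above to a vector of $Y$, starting from the right: $A^{-j_m}$ moves it to $X$, then $B^{\varepsilon_m}$ to $Y$, then the next power of $A$ to $X$, and so on; the last factor $A^{j_1}$ moves it to $X$. So the product maps $Y$ into $X$, and as $X\cap Y=\emptyset$ it is not the identity. $\square$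

For instance, $U_1U_2^{-1}=\begin{pmatrix}5&-8\\2&-3\end{pmatrix}\begin{pmatrix}-7&32\\-2&9\end{pmatrix}=\begin{pmatrix}-19&88\\-8&37\end{pmatrix}$, which is not $I$. Modulo a small prime such a product may become trivial: modulo $2$ already $A$ and $B$ are the identity. This is why the prime below has to be large.

## The lower bound in Theorem C

**Proposition 8.** If $g\ge3$ and $n\ge2^{28g}$, then $\log F(n,g)\ge\dfrac{n\log n}{112\,g}$.

*Proof.* **Step 1: parameters.** Let $a=\lfloor n^{1/(28g)}\rfloor\ge2$ and $q=a$. By Bertrand's postulate choose a prime $p$ with
$$(64a^2)^g<p\le2(64a^2)^g .$$
Let $H=SL_2(\mathbb F_p)$, let $\gamma(x,s)=U_{x+s}\bmod p$, and let $G_0=G(a,a,H,\gamma)$.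

**Step 2: a cycle gives a relation in $H$.** We want to show that $G_0$ has girth at least $g$. As $G_0$ is bipartite, a cycle of length less than $g$ would have the form $p_0,\ell_1,p_1,\dots,\ell_k,p_k=p_0$ with $k\ge2$ and $2k<g$. Write $x_i=x(p_i)$, $s_i=s(\ell_i)$, and $h(\cdot)$ for the $H$-coordinate. Since $p_{i-1}$ and $p_i$ are on $\ell_i$,
$$h(\ell_i)=h(p_{i-1})\,\gamma(x_{i-1},s_i)=h(p_i)\,\gamma(x_i,s_i),$$
and therefore $h(p_i)=h(p_{i-1})\,\gamma(x_{i-1},s_i)\,\gamma(x_i,s_i)^{-1}$. Going around the cycle, from $h(p_0)$ to $h(p_k)=h(p_0)$, we get
$$\prod_{i=1}^k\gamma(x_{i-1},s_i)\,\gamma(x_i,s_i)^{-1}=1\ \text{ in }H, \tag{2}$$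
with the factors in the order $i=1,\dots,k$.

**Step 3: the corresponding integer matrix is not $I$.** Consider
$$W=\prod_{i=1}^kU_{x_{i-1}+s_i}\,U_{x_i+s_i}^{-1}\in SL_2(\mathbb Z).$$
The distinct points $p_{i-1},p_i$ are on $\ell_i$, so $x_{i-1}\ne x_i$ by (F1). For $i<k$, the distinct lines $\ell_i,\ell_{i+1}$ contain $p_i$, so $s_i\ne s_{i+1}$ by (F2). Hence consecutive indices in this word are distinct:
$$x_{i-1}+s_i\ne x_i+s_i,\qquad x_i+s_i\ne x_i+s_{i+1}.$$
By (1), $W\ne I$.

**Step 4: $W$ is too small to become $I$ modulo $p$.** All indices are at most $2a$, so each of the $2k$ factors has entries of absolute value at most $B_0=8(2a)^2=32a^2$. A product of $m$ matrices of size $2\times2$ with entries at most $B_0$ in absolute value has entries at most $2^{m-1}B_0^m$ in absolute value, by induction on $m$. So the entries of $W-I$ have absolute value at most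
$$2^{2k-1}B_0^{2k}+1\le(2B_0)^{2k}=(64a^2)^{2k}\le(64a^2)^{g-1}<p .$$
Some entry of $W-I$ is nonzero, and having absolute value less than $p$ it is not divisible by $p$. So $W\not\equiv I\pmod p$, which contradicts (2). Hence $G_0$ has girth at least $g$.

**Step 5: size of $G_0$.** We check that $G_0$ fits into $n$ vertices. Here $N_1=a^2$ and $N_2=a^3$, so $|P|=|L|=a^6|H|$, and $G_0$ has $M=2a^6|H|$ vertices, half of which are lines. Since $a\ge2$, we have $64\le a^6$, hence $64a^2\le a^8$. So
$$|H|=p(p^2-1)<p^3\le8(64a^2)^{3g}\le a^3\cdot a^{24g},$$
$$M\le2a^{9+24g}\le a^{10+24g}\le a^{28g}\le n,$$
where $10\le4g$ because $g\ge3$.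

**Step 6: counting.** Take $\lfloor n/M\rfloor$ disjoint copies of $G_0$ and add isolated vertices to obtain $n$ vertices. The girth is still at least $g$. As $n/M\ge1$, we have $\lfloor n/M\rfloor\ge\frac n{2M}$, so at least $n/2$ vertices are in copies of $G_0$, and at least $n/4$ of these are lines. Since $N$ is multiplicative over disjoint unions, Proposition 3 gives
$$F(n,g)\ge(a+1)^{n/4}\ge n^{n/(112g)},$$
using $a+1>n^{1/(28g)}$. Taking logarithms proves the claim. $\square$

*Proof of the lower bound in Theorem C.* Every orientation of a path on $n$ vertices is good, and the girth of a path is $\infty$, so for all $n\ge2$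
$$\log F(n,g)\ge(n-1)\log2\ge\frac n2\log2 . \tag{3}$$

If $n<2^{28g}$, then $\frac{\log n}g<28\log2$, so (3) gives
$$\log F(n,g)\ge\frac{\log2}{2(1+28\log2)}\;n\Bigl(1+\frac{\log n}g\Bigr).$$

If $n\ge2^{28g}$, then $\log F(n,g)$ is at least the average of the bounds in (3) and Proposition 8:
$$\log F(n,g)\ge\frac{\log2}4\,n+\frac1{224}\cdot\frac{n\log n}g\ge\frac1{224}\,n\Bigl(1+\frac{\log n}g\Bigr).$$

Since $\frac{\log2}{2(1+28\log2)}>\frac1{224}$, the constant $c=\frac1{224}$ works in both cases. $\square$
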